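# Binary scalar products: slicing one family and projecting the other

## 1. A slice of $A$ and the shadow of $B$

Everything takes place in $\mathbb R^d$ with the standard scalar product $\langle\cdot,\cdot\rangle$. For integers $m\le n$, $[m,n]$ is the set of integers from $m$ to $n$. A family of vectors is a finite set of vectors.

**Definition (pair).** A pair in dimension $d$ is $(A,B)$ with $A,B\subset\mathbb R^d$ finite, both linearly spanning $\mathbb R^d$, and $\langle a,b\rangle\in\{0,1\}$ for all $a\in A$, $b\in B$.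

The cube $A=\{0,1\}^d$ with $B=\{0,e_1,\dots,e_d\}$ is a pair. In $\mathbb R^3$, the square pyramid $A=\{0,e_1,e_2,e_1+e_2,e_3\}$ with the triangular prism $B=\{0,e_1,e_2\}\times\{0,1\}$ is a pair with sizes $5$ and $6$.

Here is the construction on which everything turns. Let $(A,B)$ be a pair, and let $H$ be a linear hyperplane such that $A\cap H$ contains $0$ and spans $H$. Put $A'=A\cap H$ and $A''=A\setminus H$; the latter is not empty, since $A$ spans $\mathbb R^d$. Let $\pi$ be the orthogonal projection onto $H$. We slice $A$ and project $B$: the new object is $(A',\pi B)$. For $a\in H$ we have $\langle a,\pi b\rangle=\langle a,b\rangle\in\{0,1\}$. Also $\pi B$ spans $H$, because $B$ spans $\mathbb R^d$. So, identifying $H$ with $\mathbb R^{d-1}$, $(A',\pi B)$ is a pair in dimension $d-1$.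

How much is lost? Write $X=|A|$, $x=|A'|$, $u=|A''|=X-x$, and $Y=|B|$, $y=|\pi B|$, $v=Y-y$. The number $v$ has a concrete meaning, which we now find.

**Fibers of $\pi|_B$.** Let $w_0\ne0$ be normal to $H$, and suppose $b\ne b'$ in $B$ have $\pi b=\pi b'$. Then $b'-b=\lambda w_0$ with $\lambda\ne0$. For $a\in A''$ the number $\langle a,\lambda w_0\rangle=\langle a,b'\rangle-\langle a,b\rangle$ is nonzero, because $a\notin H$, and lies in $\{-1,0,1\}$; so it is $\pm1$. Hence, if some fiber has at least two elements, we can rescale $w_0$ to a vector $w$ with $\langle a,w\rangle=\pm1$ for all $a\in A''$. By the same computation, any two distinct elements of any common fiber differ by a multiple of $w$ whose product with each $a\in A''$ is $\pm1$, so they differ by $\pm w$. Three points on a line cannot pairwise differ by $\pm w$, so every fiber has at most two elements. Put $D=\{b\in B: b+w\in B\}$ (and $D=\emptyset$ if $\pi|_B$ is injective). Then $v=|D|$, and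
$$X=x+u,\qquad Y=y+v,\qquad 0\le v\le y,\qquad D\cap(D+w)=\emptyset.\tag{1}$$
The last statement holds because $b-w,b,b+w$ cannot all lie in $B$.

For $b\in D$ and $a\in A''$, both $\langle a,b\rangle$ and $\langle a,b\rangle+\langle a,w\rangle$ lie in $\{0,1\}$. Therefore
$$\langle a,w\rangle=1\ \Rightarrow\ \langle a,b\rangle=0,\ \langle a,b+w\rangle=1;\qquad \langle a,w\rangle=-1\ \Rightarrow\ \langle a,b\rangle=1,\ \langle a,b+w\rangle=0.\tag{2}$$
In particular, all elements of $D$ take the same values on $A''$.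

In the pyramid–prism example take $H=\{x_3=0\}$. Then $A'$ is the square, $A''=\{e_3\}$, and $\pi B=\{0,e_1,e_2\}$. Every fiber has two elements, $w=e_3$, and $(x,u,y,v)=(4,1,3,3)$.

The construction turns a pair in dimension $d$ into a pair in dimension $d-1$, and $u$ and $v$ record exactly what was lost. It will be used to bound $|A|\cdot|B|$ by induction on $d$.

## 2. The bound $(2^{d-k}+k)2^k(d-k+1)$ and the pairs $S_{l,k}$

How large can $|A|\cdot|B|$ be for a pair? We take the following result of Kupavskii and Weltge as given: for every pair in dimension $d$,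
$$|A|\cdot|B|\le(d+1)2^d.\tag{3}$$
The cube with $\{0,e_1,\dots,e_d\}$ gives equality, but there one family is very small. What if both families are required to be large? Put
$$t_k(d)=2^{k-1}(d-k+2),\qquad f_k(d)=(2^{d-k}+k)\,2^k(d-k+1),\qquad l:=d-k .$$

**Theorem 1.** If $(A,B)$ is a pair in dimension $d$, $k\in[0,d]$, and $|A|,|B|>t_k(d)$, then $|A|\cdot|B|\le f_k(d)$.

The statement is a conjecture whose source is Andrey Kupavskii, Dmitry Tsarev, "Stability for binary scalar products", arXiv:2404.17933 (2024). So the conjecture is true; (3) is the only external input. Section 10 adds Theorem 2, which determines when the bound is attained and classifies the extremal pairs for $d\ge5$.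

**Definition (the pairs $S_{l,k}$).** For $l,k\ge0$ let $S_{l,k}=(A,B)$ in $\mathbb R^{l+k}$ with
$$A=(\{0,1\}^l\times\{0\}^k)\cup\{e_{l+1},\dots,e_{l+k}\},\qquad B=\{0,e_1,\dots,e_l\}\times\{0,1\}^k .$$

Both families span. The product of $(s,0)$ with $(e_i,t)$ is $s_i$, its product with $(0,t)$ is $0$, and the product of $e_{l+j}$ with any element $(\cdot,t)$ of $B$ is $t_j$. So this is a pair, with $|A|=2^l+k$, $|B|=2^k(l+1)$ and $|A||B|=f_k(l+k)$. The pyramid and prism form $S_{2,1}$, and $S_{d,0}$ is the cube example. The threshold also has a reading: in dimension $d=l+k$ with $k\ge1$, the pair $S_{l+1,k-1}$ has $|B|=2^{k-1}(l+2)=t_k(d)$, so the strict inequality $|B|>t_k(d)$ just excludes it.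

**Small dimensions.** For $k=0$, for $l=0$ and for $l=1$ we compute
$$f_0(d)=2^d(d+1),\qquad f_d(d)=(1+d)2^d,\qquad f_{d-1}(d)=(2+d-1)2^{d-1}\cdot2=(d+1)2^d,$$
so Theorem 1 is (3). This covers $d=1$ and $d=2$ completely. For $d=0$ the hypothesis cannot hold: $t_0(0)=1\ge|A|$.

For $d=3$ the new case is $k=1$: $t_1(3)=4$, $f_1(3)=30$, while (3) gives $32$. Arithmetic closes the gap. Each family has at most $8$ elements (its vectors are determined by their values on a basis contained in the other family), and at least $5$. The number $31$ is prime and larger than $8$, and $32$ is not a product of two numbers in $[5,8]$. So $|A||B|\le30$, and $S_{2,1}$ attains this.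

For $d=4$, $k=1$ the sizes are at least $6$ and the claim is $|A||B|\le f_1(4)=72$. Now (3) gives $80$, which leaves for instance the sizes $8\cdot10$ and $6\cdot13$ open. Here a real argument is needed.

## 3. Zeros, heaviest hyperplanes and switching

Let $d\ge1$. Before slicing we normalize the pair.

**Zeros.** Adding $0$ to $A$ and to $B$ keeps all hypotheses and does not decrease sizes. So **from now on $0\in A$ and $0\in B$**; then both families also affinely span $\mathbb R^d$. As noted, $|A|,|B|\le2^d$ in any pair; in particular $y\le2^{d-1}$ in the construction of Section 1.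

**Definition (hyperplane numbers).** Let $x_A$ be the maximum of $|A\cap H|$ over affine hyperplanes $H$, and define $x_B$ similarly.

For $0\ne b\in B$ the hyperplanes $\langle\cdot,b\rangle=0$ and $\langle\cdot,b\rangle=1$ cover $A$. Hence $x_A\ge|A|/2$, and likewise $x_B\ge|B|/2$. For $S_{2,1}$ we have $x_A=4$, the base of the pyramid. Also $x_B=4$: a side face of the prism has $4$ vertices, and $5$ vertices would include a whole triangle, whose plane contains only $3$ vertices.

If $H$ attains $x_A$, then the affine hull of $A\cap H$ is $H$. Otherwise that hull has dimension at most $d-2$. Pick $a\in A$ outside it, which is possible because $A$ affinely spans $\mathbb R^d$. Then $a\notin H$, and $(A\cap H)\cup\{a\}$ has affine hull of dimension at most $d-1$, so it lies in a hyperplane containing $x_A+1$ points of $A$, a contradiction.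

A heaviest hyperplane need not pass through $0$, while the construction needs a linear one. The next operation repairs this.

**Definition (switch).** For $a_0\in A$ put $\varepsilon_b=1-2\langle a_0,b\rangle\in\{1,-1\}$. The switch of $(A,B)$ at $a_0$ is $(A_1,B_1)$ with $A_1=A-a_0$ and $B_1=\{\varepsilon_b b: b\in B\}$.

In $\mathbb R^1$ with $A=B=\{0,1\}$, the switch at $a_0=1$ is $A_1=\{-1,0\}$, $B_1=\{0,-1\}$.

**Lemma 1.** The switch is a pair whose two families contain $0$, with $|A_1|=|A|$, $|B_1|=|B|$, $x_{A_1}=x_A$, $x_{B_1}=x_B$.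

*Proof.* The number $\langle a-a_0,\varepsilon_bb\rangle$ equals $\langle a,b\rangle$ if $\varepsilon_b=1$ (then $\langle a_0,b\rangle=0$), and $1-\langle a,b\rangle$ if $\varepsilon_b=-1$ (then $\langle a_0,b\rangle=1$). So it is in $\{0,1\}$. Both families contain $0$. $B_1$ spans since $B$ does, and $A_1$ spans since $A$ affinely spans and $0\in A_1$. A collision $\varepsilon_bb=\varepsilon_{b'}b'$ with $b\ne b'$ would mean $b'=-b$; then $\langle a,b\rangle$ and $-\langle a,b\rangle$ are in $\{0,1\}$ for all $a\in A$, so $b=0=b'$, a contradiction. Thus $|B_1|=|B|$. Translation gives $|A_1|=|A|$ and $x_{A_1}=x_A$.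

For $x_B$, let $\langle c,b\rangle=\gamma$ for all $b$ in a nonempty $S\subseteq B$, with $c\ne0$. I claim $\langle c-2\gamma a_0,\varepsilon_bb\rangle=\gamma$ for $b\in S$. If $\varepsilon_b=1$, then $\langle a_0,b\rangle=0$ and the value is $\gamma$. If $\varepsilon_b=-1$, then $\langle a_0,b\rangle=1$ and the value is $-(\gamma-2\gamma)=\gamma$. Moreover $c-2\gamma a_0\ne0$: this is clear if $\gamma=0$, and if $\gamma\ne0$ the functional takes the nonzero value $\gamma$. So $x_{B_1}\ge x_B$. Conversely, $-a_0=0-a_0\in A_1$ and $\langle-a_0,\varepsilon_bb\rangle=\langle a_0,b\rangle$ (both are $0$ if $\varepsilon_b=1$, both are $1$ if $\varepsilon_b=-1$). So switching $(A_1,B_1)$ at $-a_0$ uses the same signs and returns $(A,B)$; hence $x_B\ge x_{B_1}$. $\square$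

**Standing setup.** Theorem 1 is symmetric in $A$ and $B$, so we may name the families such that
$$\frac{x_A}{X}\ge\frac{x_B}{Y}.\tag{4}$$
Let $H$ attain $x_A$. Switch at a point of $A\cap H$; by Lemma 1 this preserves (4) and all sizes, and it moves $H$ to a hyperplane through $0$. So we may assume $0\in H$. Since $A\cap H$ has affine hull $H$, it spans $H$, and the construction of Section 1 applies, with $x=x_A$. We have $1\le u\le x$ because $x\ge X/2$; we have $y\ge Y/2$ because $v\le y$; and $x\ge d$, because $d$ points are needed to affinely span $H$.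

Why we slice the family with the larger relative section will become clear in Section 5.

## 4. Parameters settled by the Kupavskii–Weltge bound

This section reduces Theorem 1 to the range $1\le k\le l-1$.

**Lemma 2.** Let $d\ge3$, and suppose Theorem 1 holds in dimension $d$ for all $k$ with $1\le k\le d-k-1$. Then it holds in dimension $d$ for all $k\in[0,d]$. Moreover, if $k\ge l\ge2$, no pair satisfies $|A|,|B|>t_k(d)$.

*Proof.* For $k=0$, $l=0$, $l=1$ we saw that $f_k(d)=(d+1)2^d$, so (3) suffices. Let $k\ge l\ge2$ and suppose $X,Y>t_k(d)$, so that $XY>t_k(d)^2=2^{2k-2}(l+2)^2$.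

If $k=l+1+i$ with $i\ge0$, then
$$\frac{t_k(d)^2}{2^d}=2^{k-l-2}(l+2)^2=2^{i-1}(l+2)^2\ge2^{i-1}(4l+4)=2^i(2l+2)\ge(1+i)(2l+2)\ge2l+2+i=d+1,$$
so $XY>(d+1)2^d$, contradicting (3).

If $k=l\ge4$, then $t_k(d)^2/2^d=(l+2)^2/4\ge2l+1=d+1$ (the inequality is $l^2\ge4l$), with the same contradiction.

If $k=l=2$, then $d=4$ and $t_2(4)=8$, so $X,Y\ge9$ and $XY\ge81>80=5\cdot2^4$, contradicting (3).

If $k=l=3$, then $d=6$ and $t_3(6)=20$, so $X,Y\ge21>7=t_1(6)$ and $XY\ge441$. The case $(d,k)=(6,1)$ lies in the range $1\le k\le d-k-1$, so by assumption $XY\le f_1(6)=33\cdot2\cdot6=396$, a contradiction. $\square$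

## 5. The recursion $2f_{k-1}(d-1)=f_k(d)-2^k(l+1)$ and the excess $XY-2xy$

From here on, $d\ge3$, $1\le k\le l-1$, $X,Y>t_k(d)$, and Theorem 1 is known in dimension $d-1$. In terms of $l=d-k$:
$$t_k(d)=2^{k-1}(l+2),\qquad f_k(d)=(2^l+k)2^k(l+1),$$
$$t_{k-1}(d-1)=2^{k-2}(l+2)=\tfrac12t_k(d),\qquad f_{k-1}(d-1)=(2^l+k-1)2^{k-1}(l+1),$$
$$t_k(d-1)=2^{k-1}(l+1),\qquad f_k(d-1)=(2^{l-1}+k)2^kl .$$
In particular
$$2f_{k-1}(d-1)=f_k(d)-2^k(l+1).\tag{5}$$

Here is the natural induction. Since $x\ge X/2$ and $y\ge Y/2$, both $x$ and $y$ exceed $\frac12t_k(d)=t_{k-1}(d-1)$. Theorem 1 for $(A',\pi B)$ in dimension $d-1$, with $k-1$, gives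
$$2xy\le2f_{k-1}(d-1)=f_k(d)-2^k(l+1).\tag{6}$$
Consequently:
$$\text{if } XY\le2xy,\ \text{ then } XY<f_k(d);\tag{7}$$
$$\text{if } XY\le2xy+2y \text{ and } y\le2^{k-1}(l+1),\ \text{ then } XY\le f_k(d).\tag{8}$$
For (8), note $2y\le2^k(l+1)$. So the excess $XY-2xy$ may be at most $2^k(l+1)$. From (1),
$$XY-2xy=(x+u)(y+v)-2xy=uY-x(y-v).$$
If $v=0$, then $XY=Xy\le2xy$ and we are done by (7). If $u=1$, the excess is at most $2y$, because $(x+1)(y+v)\le(x+1)\cdot2y$. For $S_{l,k}$ sliced by $x_d=0$ we have $u=1$, $v=y=2^{k-1}(l+1)$, and the excess is exactly the permitted $2^k(l+1)$.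

The induction stops at $u\ge2$ with $v$ close to $y$: if $v=y$ the excess is $2uy$, and slicing alone gives no relation between $u$ and $v$. This is a real obstacle. Take $S_{3,1}$, but slice $B=\{0,e_1,e_2,e_3\}\times\{0,1\}$, by $x_1=0$. This is even a heaviest hyperplane for $B$. It contains $6$ of the $8$ points, while $7$ points would include a full copy $\{0,e_1,e_2,e_3\}\times\{t\}$, whose affine hull is the hyperplane $x_4=t$, which contains only $4$ points. The other family $\{0,1\}^3\times\{0\}\cup\{e_4\}$ projects onto $4+1=5$ points, four of them doubly covered. In the notation of the construction, $(x,u,y,v)=(6,2,5,4)$, and the excess is $72-60=12$, more than the permitted $2^1\cdot4=8$.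

In this example the wrong family was sliced: the relative sections are $6/8$ for the sliced family and $8/9$ for the other. This suggests the way on. If $v$ is large, then by (2) the many elements of $D\cup(D+w)$ are tightly constrained on $A''$. So $B$ has a large hyperplane section, hence $x_B/Y$ is large; by (4), $x_A/X$ is then large too, i.e. $u$ is small. Condition (4) couples $u$ to $v$.

## 6. Two-element fibers force a large section of $B$

For $u\ge2$ let $\mu_u=\lfloor u^2/4\rfloor/\binom u2$. With $n=\lceil u/2\rceil$ this equals $\frac n{2n-1}$: for $u=2n$ it is $\frac{n^2}{n(2n-1)}$, and for $u=2n-1$ it is $\frac{n(n-1)}{(2n-1)(n-1)}$. So $\mu_2=1$ and $\mu_3=\mu_4=\frac23$. A $0/1$-valued function on a $u$-set that takes the value $1$ exactly $j$ times takes different values on $j(u-j)\le\lfloor u^2/4\rfloor=\mu_u\binom u2$ of the pairs.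

**Lemma 3.** In the standing setup, if $v\ge1$ and $u\ge2$, then
$$\frac uX\le\mu_u\,\frac{y-v}{Y}.\tag{9}$$
Consequently: (a) if $\mu_u\le x/X$, then $XY\le2xy$; (b) if $u=2$, then $XY\le2xy+\dfrac{8y}{x+4}$.

*Proof.* **Step 1: flip values so that $D$ and $D+w$ become constant.** For $b\in B$, $a\in A''$ set $\tilde b(a)=\langle a,b\rangle$ if $\langle a,w\rangle=1$, and $\tilde b(a)=1-\langle a,b\rangle$ if $\langle a,w\rangle=-1$. By (2), $\tilde b\equiv0$ for $b\in D$ and $\tilde b\equiv1$ for $b\in D+w$.

**Step 2: find hyperplane sections containing $D\cup(D+w)$.** For distinct $a_1,a_2\in A''$ let $E=\{b\in B:\tilde b(a_1)=\tilde b(a_2)\}$. By Step 1, $E\supseteq D\cup(D+w)$. If $\langle a_1,w\rangle=\langle a_2,w\rangle$, then $E=\{b\in B:\langle a_1-a_2,b\rangle=0\}$, and $a_1-a_2\ne0$. Otherwise $\tilde b(a_1)=\tilde b(a_2)$ means $\langle a_1,b\rangle\neq\langle a_2,b\rangle$, so $E=\{b\in B:\langle a_1+a_2,b\rangle=1\}$, and $a_1+a_2\ne0$ because $E\supseteq D\ne\emptyset$. In both cases $E$ lies in an affine hyperplane.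

**Step 3: choose a pair $a_1,a_2$ whose $E$ is large.** The set $D\cup(D+w)$ has $2v$ elements and lies in every $E$. Each of the remaining $Y-2v=y-v$ elements $b$ is missed by $E$ only if $\tilde b(a_1)\ne\tilde b(a_2)$, hence for at most $\mu_u\binom u2$ of the $\binom u2$ pairs. By averaging, some $E$ misses at most $\mu_u(y-v)$ elements of $B$. So $Y-x_B\le\mu_u(y-v)$.

**Step 4: transfer to $A$.** By (4), $\frac uX=1-\frac{x_A}X\le1-\frac{x_B}Y\le\mu_u\frac{y-v}Y$. This is (9).

**Step 5: the consequences.** Put $P=u/X$ and $Q=(y-v)/Y$. Then $x=X(1-P)$, and $Y(1+Q)=Y+y-v=2y$, so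
$$2xy=XY(1-P)(1+Q),\qquad Q\ge P/\mu_u,$$
$$(1-P)(1+Q)\ge(1-P)\Big(1+\frac P{\mu_u}\Big)=1+\frac P{\mu_u}(1-\mu_u-P).$$
If $\mu_u\le1-P=x/X$, the right side is at least $1$; this is (a). For $u=2$ we have $\mu_u=1$ and $P=\frac2{x+2}$, so the right side is $1-P^2=\frac{x(x+4)}{(x+2)^2}$ and
$$XY\le\frac{2y(x+2)^2}{x+4}=\frac{2y\,(x(x+4)+4)}{x+4}=2xy+\frac{8y}{x+4}.\qquad\square$$

For the wrong slice of $S_{3,1}$ in Section 5, where (4) fails, (9) would read $\frac28\le\frac19$, which is false. So (4) cannot be dropped.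

One more fact about $u=2$ is needed, for a single boundary value of $x$.

**Lemma 4.** If $u=2$ and $v\ge1$, then $v\le2^{d-2}$.

*Proof.* Let $A''=\{a_1,a_2\}$ and $b_0\in D$. By (2), $\langle a_i,2b_0+w\rangle=1$ for $i=1,2$ (it is $0+1$ or $2-1$). Hence $a_1,a_2\ne0$, and $a_2=\lambda a_1$ would force $\lambda=1$; so $a_1,a_2$ are linearly independent. Complete them to a basis by $d-2$ elements of $A$. All elements of $D$ agree on $a_1,a_2$, so each is determined by its $d-2$ remaining values in $\{0,1\}$. $\square$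

## 7. Nearly balanced sections and a $\pm1$ matrix of low rank

Lemma 3(a) fails to apply when $u\ge3$ only if $x/X<\mu_u\le\frac23$; we shall see that then $x$ and $u$ are nearly equal. This means that all hyperplane sections of $A$, and by (4) all those of $B$, are close to half. Such families behave like nearly orthogonal $\pm1$ vectors, and low rank makes them small. Recall: if $S$ is symmetric positive semidefinite of rank at most $R$, then $(\operatorname{tr}S)^2\le R\operatorname{tr}S^2$, by Cauchy–Schwarz for the at most $R$ nonzero eigenvalues.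

**Lemma 5.** In the standing setup let $R=d+1$ and $\delta=x-u=2x-X\ge0$. Then
$$YX^2\le R\,\bigl(X^2+(Y-1)\delta^2\bigr),\tag{10}$$
$$X\le R\Big(1+\frac{(X-1)\delta^2}{X^2}\Big).\tag{11}$$

*Proof.* **Step 1: a trace inequality.** The matrix $M=(\langle a,b\rangle)_{a\in A,b\in B}$ has rank at most $d$. Let $N=J-2M$ with $J$ the all-ones matrix: a $\pm1$ matrix of rank at most $d+1=R$. The diagonal entries of $NN^{\mathsf T}$ are $Y$, so its trace is $XY$, and
$$(XY)^2\le R\operatorname{tr}\bigl((NN^{\mathsf T})^2\bigr)=R\operatorname{tr}\bigl((N^{\mathsf T}N)^2\bigr).$$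
Each of these traces is the sum of the squares of all inner products of two rows, respectively of two columns, of $N$.

**Step 2: columns.** For $b\ne b'$ in $B$, the columns agree on $\{a\in A:\langle a,b-b'\rangle=0\}$ and disagree on $\{a\in A:\langle a,b+b'\rangle=1\}$. Here $b-b'\ne0$. Also $b+b'\ne0$, since otherwise $\pm\langle a,b\rangle\in\{0,1\}$ for all $a\in A$ and $b=b'=0$. So both sets lie in hyperplanes and have at most $x$ elements. Their sizes add up to $X$, so their difference, which is the inner product of the columns, is at most $2x-X=\delta$ in absolute value. Hence $(XY)^2\le R(YX^2+Y(Y-1)\delta^2)$; divide by $Y$ to get (10).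

**Step 3: rows.** In the same way, with the roles of the families exchanged, distinct rows have inner product of absolute value at most $2x_B-Y$, and $2x_B-Y\le\bigl(\frac{2x}X-1\bigr)Y=\frac{\delta Y}X$ by (4). Hence $(XY)^2\le R\bigl(XY^2+X(X-1)\delta^2Y^2/X^2\bigr)$; divide by $XY^2$ to get (11). $\square$

## 8. A numerical comparison of $2f_k(d-1)$ with $f_k(d)$

The criterion (8) needs $y\le2^{k-1}(l+1)=t_k(d-1)$. If instead $y>t_k(d-1)$, we can use induction with $k$ rather than $k-1$, provided also $x>t_k(d-1)$. The next lemma shows how much excess is then permitted.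

**Lemma 6.** For $1\le k\le l-1$,
$$k(l-1)+\frac{(2^l+2k)\,l}{2^{k-1}(l+2)}\le2^l,\tag{12}$$
with strict inequality unless $k=1$, $l\in\{2,3\}$. Consequently, if $xy\le f_k(d-1)$ and $XY\le2xy(1+\eta)$ with $0\le\eta\le\frac1{2^{k-1}(l+2)}$, then $XY\le f_k(d)$; and $XY<f_k(d)$ if (12) is strict or if $\eta<\frac1{2^{k-1}(l+2)}$.

*Proof.* *$k=1$, $l\ge2$.* Multiplying by $l+2$, (12) becomes $(l-1)(l+2)+(2^l+2)l\le2^l(l+2)$, i.e. $l^2+3l-2\le2^{l+1}$. For $l=2,3,4$ this reads $8\le8$, $16\le16$, $26<32$. Passing from $l$ to $l+1$ adds $2l+4$ on the left and $2^{l+1}\ge2l+4$ on the right, so it stays strict for $l\ge4$.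

*$k=2$, $l\ge3$.* For $l=3$ the left side is $4+\frac{12\cdot3}{10}=7.6<8$. For $l\ge4$ we use $\frac l{l+2}<1$: the left side is less than $2(l-1)+2^{l-1}+2=2l+2^{l-1}\le2^l$, as $2l\le2^{l-1}$.

*$k\ge3$, $l\ge4$.* Using $k\le l-1$ and $\frac l{l+2}<1$, the left side is at most $(l-1)^2+2^{l-k+1}+\frac k{2^{k-2}}\le(l-1)^2+2^{l-2}+\frac32$, as $\frac k{2^{k-2}}$ is $\frac32$ for $k=3$ and decreases. It remains to see $(l-1)^2+\frac32<\frac34 2^l$. For $l=4$ this is $10.5<12$, and passing from $l$ to $l+1$ adds $2l-1$ on the left and $\frac342^l>2l-1$ on the right.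

*Consequence.* We have $2f_k(d-1)=(2^l+2k)2^kl$. So $2f_k(d-1)(1+\eta)\le f_k(d)$ is equivalent to $(2^l+2k)l(1+\eta)\le(2^l+k)(l+1)$, i.e. to
$$k(l-1)+(2^l+2k)\,l\,\eta\le2^l,$$
and the left side is at most that of (12), strictly less if $\eta<\frac1{2^{k-1}(l+2)}$. $\square$

## 9. Proof of Theorem 1: the cases $u=1$, $u=2$, $u\ge3$

We use induction on $d\ge1$. Dimensions $d\le2$ were done in Section 2. Let $d\ge3$. By Lemma 2 it suffices to treat $1\le k\le l-1$, so we are in the situation of Section 5, with the standing setup of Section 3.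

Since $t_k(d)$ is an integer for $k\ge1$, we have $X,Y\ge2^{k-1}(l+2)+1$. Next, for fixed $d$ the number $t_k(d)$ is nondecreasing in $k\in[0,d]$: for $k<d$, the ratio $t_{k+1}(d)/t_k(d)$ is $2(l+1)/(l+2)\ge1$. So $t_k(d)\ge t_1(d)=d+1$ and $X,Y\ge d+2$. If $v=0$, then (7) finishes, so for $u\ge2$ we assume $v\ge1$.

**Step 1: the case $u=1$.** We have $XY=(x+1)(y+v)\le2xy+2y$.

(1.i) If $y\le2^{k-1}(l+1)$, use (8).

(1.ii) If $y>2^{k-1}(l+1)=t_k(d-1)$, then also $x=X-1\ge2^{k-1}(l+2)>t_k(d-1)$. By induction, with $k$ in dimension $d-1$, $xy\le f_k(d-1)$. Moreover $XY\le2xy(1+\frac1x)$ with $\frac1x\le\frac1{2^{k-1}(l+2)}$. Lemma 6 gives $XY\le f_k(d)$.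

**Step 2: the case $u=2$, $v\ge1$.** By Lemma 3(b), $XY\le2xy+\frac{8y}{x+4}$. Here $x=X-2\ge2^{k-1}(l+2)-1\ge3$, so $\frac8{x+4}<2$.

(2.i) If $y\le2^{k-1}(l+1)$, use (8).

(2.ii) If $y>2^{k-1}(l+1)$ and $x>2^{k-1}(l+1)$, then $xy\le f_k(d-1)$ by induction, and $XY\le2xy\bigl(1+\frac4{x(x+4)}\bigr)$. Since $x>2$, we have $4(x+1)<x(x+4)$, so $\frac4{x(x+4)}<\frac1{x+1}\le\frac1{2^{k-1}(l+2)}$. Lemma 6 applies.

(2.iii) If $y>2^{k-1}(l+1)$ and $x\le2^{k-1}(l+1)$, then $2^{k-1}(l+2)-1\le x\le2^{k-1}(l+1)$. This gives $2^{k-1}\le1$, so $k=1$, $x=l+1=d$ and $X=d+2$. By Lemma 4, $v\le2^{d-2}$, and $y\le2^{d-1}$. So $XY\le3(d+2)2^{d-2}$. This is at most $f_1(d)=(2^{d-1}+1)\cdot2d=d2^d+2d$ if and only if $(6-d)2^{d-2}\le2d$. For $d=3,4,5$ this reads $6\le6$, $8\le8$, $8\le10$, and for $d\ge6$ the left side is not positive.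

**Step 3: the case $u\ge3$, $v\ge1$; the slice is nearly balanced.** If $\mu_u\le x/X$, then $XY\le2xy$ by Lemma 3(a), and (7) finishes. So assume $\mu_u>x/X$. With $n=\lceil u/2\rceil\ge2$ and $\delta=x-u\ge0$, this says $(2n-1)x<n(x+u)$, i.e. $(n-1)x<nu$, i.e.
$$(n-1)\delta<u\le2n.$$
If $n\ge3$, then $\delta<\frac{2n}{n-1}\le3$. If $u=3$, then $n=2$ and $\delta<3$. If $u=4$, then $n=2$ and $\delta<4$. So either $\delta\le2$, or $u=4$, $\delta=3$, $x=7$, $X=11$.

**Step 4: the remaining values of $\delta$.** Put $R=d+1$, so $X\ge R+1$. For comparison we need a lower bound on $f_k(d)$. From $k\le l-1$ we get $d\le2l-1$, so $l\ge\frac{d+1}2$ and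
$$f_k(d)>2^l2^k(l+1)=2^d(l+1)\ge2^{d-1}(d+3).$$

*$\delta=0$.* (11) gives $X\le R$, a contradiction.

*$\delta=1$.* (11) gives $X<R+\frac RX<R+1$, a contradiction.

*$\delta=2$.* (11) gives $X<R+\frac{4R}X<R+4$, so $X\le R+3=d+4$. Also $X=2u+2\ge8$, so $d\ge4$. By (10), $Y(X^2-4R)\le R(X^2-4)$, where $X^2-4R\ge(R+1)^2-4R=(R-1)^2>0$. So
$$Y\le R\Big(1+\frac{4(R-1)}{X^2-4R}\Big)\le R+\frac{4R}{R-1}=R+4+\frac4{R-1}.$$
If $d\ge5$, then $\frac4{R-1}<1$, so $Y\le R+4=d+5$. As $(d+4)(d+5)=d^2+9d+20<d^2+10d+21=(d+7)(d+3)$ and $d+7\le2^{d-1}$ for $d\ge5$, we get $XY<2^{d-1}(d+3)<f_k(d)$.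
If $d=4$, then $k=1$, $l=3$, and $8\le X\le d+4$ gives $X=8$. The inequality $Y(X^2-4R)\le R(X^2-4)$ reads $44Y\le300$, so $Y<7$ and $XY\le48<72=f_1(4)$.

*$\delta=3$, $X=11$, $x=7$.* Since $d\le x=7$, $R\le8$. (11) gives $11\le R\bigl(1+\frac{90}{121}\bigr)=\frac{211}{121}R$, so $R\ge7$ and $d\in\{6,7\}$. (10) reads $121Y\le R(121+9(Y-1))$, i.e. $Y(121-9R)\le112R$. So $Y\le\frac{784}{58}<14$ for $R=7$ and $Y\le\frac{896}{49}<19$ for $R=8$. Hence $XY\le11\cdot18=198<288=2^5\cdot9\le2^{d-1}(d+3)<f_k(d)$.

This completes the induction and the proof of Theorem 1. $\blacksquare$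

## 10. Equality and the pairs $S_{l,k}$

**Definition (linear equivalence).** Two pairs are linearly equivalent if one is $(TA,T^{-\mathsf T}B)$ for the other $(A,B)$ and some invertible $T$.

All products are then preserved. For example, the pair $A=\{0,2\}$, $B=\{0,\frac12\}$ in $\mathbb R^1$ is linearly equivalent to $S_{1,0}$, that is, to $A=B=\{0,1\}$.

**Theorem 2.** Let $d\ge1$, $k\in[1,d]$, $l=d-k\ge2$.
(a) If $k\ge l$, no pair satisfies $|A|,|B|>t_k(d)$.
(b) If $1\le k\le l-1$, the bound of Theorem 1 is attained by some pair with $|A|,|B|>t_k(d)$ if and only if $2^{d-k}+k>2^{k-1}(d-k+2)$.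
(c) If $d\ge5$, $1\le k\le l-1$, $|A|,|B|>t_k(d)$ and $|A||B|=f_k(d)$, then $0\in A$, $0\in B$ and, possibly after interchanging $A$ and $B$, some switch of $(A,B)$ at an element of $A$ is linearly equivalent to $S_{l,k}$. In particular $\{|A|,|B|\}=\{2^l+k,\,2^k(l+1)\}$.

Part (c) fails for $d=4$, $k=1$. Take $A=\{0,1\}^2\times\{(0,0),(1,0),(0,1)\}$ and $B=\{0,e_1,e_2,e_3,e_4,e_3+e_4\}$. All products are $0$ or $1$, since the last two coordinates of an element of $A$ are not both $1$, and both families span. The sizes $12$ and $6$ exceed $5=t_1(4)$, and $12\cdot6=72=f_1(4)$. But $S_{3,1}$ has sizes $9,8$, and switches and linear equivalences preserve sizes.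

**Proof of (a).** Since $k\ge l\ge2$, we have $d\ge4$, and Theorem 1 is now known, so this is the last assertion of Lemma 2. Its proof used only lower bounds on sizes, and adding $0$ to the families keeps these. $\square$

**Proof of (b), given (c).** *If.* In $S_{l,k}$, $2^k(l+1)>2^{k-1}(l+2)$ because $l\ge1$, and $2^l+k>t_k(d)$ by assumption; the product is $f_k(d)$. *Only if.* For $d\ge5$, (c) says that one family has $2^l+k$ elements, and both sizes exceed $t_k(d)$. For $d=3$ and $d=4$ only $k=1$ occurs, and the inequality holds: $5>4$ and $9>5$. For $d\le2$ there is no $k\ge1$ with $l\ge2$. $\square$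

**Proof of (c).** If $0$ were missing from $A$ or $B$, adding it would increase the product beyond $f_k(d)$, violating Theorem 1. So $0\in A$ and $0\in B$.

**Step 1: equality in a single slicing step.** We read off from Section 9 what equality forces. The inductive argument will also need one case in dimension $4$.

**Lemma 7.** Let $1\le k\le l-1$, $|A|,|B|>t_k(d)$, $0\in A$, $0\in B$, $|A||B|=f_k(d)$, and let either $d\ge5$, or $(d,k)=(4,1)$ with $\{|A|,|B|\}=\{9,8\}$. Let $A$ be the sliced family, i.e. let (4) hold. Then $u=1$, $v=y=2^{k-1}(l+1)$ and $x=2^l+k-1$.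

*Proof.* Every branch that ends with $XY\le2xy$ is strict by (7). We exclude the others, except (1.i).

In (2.i), $\frac8{x+4}<2$ gives $XY<2xy+2y\le f_k(d)$. In (2.ii), $\eta=\frac4{x(x+4)}<\frac1{2^{k-1}(l+2)}$, so Lemma 6 gives $XY<f_k(d)$. In (2.iii), $(6-d)2^{d-2}<2d$ for $d\ge5$, so the inequality is strict; for $d=4$ this branch has $X=d+2=6\notin\{8,9\}$. In Steps 3 and 4 every branch ends with a contradiction or a strict inequality.

In (1.ii): for $d\ge5$, $(k,l)$ is neither $(1,2)$ nor $(1,3)$, so (12) is strict and $XY<f_k(d)$ by Lemma 6. For $(d,k)=(4,1)$, Lemma 6 shows that equality forces $\frac1x=\frac1{2^{k-1}(l+2)}=\frac15$, so $x=5$ and $X=6\notin\{8,9\}$.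

So we are in (1.i): $u=1$, $y\le2^{k-1}(l+1)$, and
$$XY=(x+1)(y+v)\le2xy+2y\le2f_{k-1}(d-1)+2^k(l+1)=f_k(d)$$
holds with equality throughout. Thus $v=y=2^{k-1}(l+1)$ and $xy=f_{k-1}(d-1)$, whence $x=2^l+k-1$. $\square$

**Step 2: which family is sliced.** The numbers $2^l+k$ and $2^k(l+1)$ differ for $1\le k\le l-1$. Otherwise $2^k$ divides $2^l+k$, hence $k$, which is impossible as $0<k<2^k$. Under the hypotheses of Lemma 7 the sliced family has $x+u=2^l+k$ elements and the other has $y+v=2^k(l+1)$. So the sliced family is exactly the one of size $2^l+k$. Interchange so that this is $A$.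

**Step 3: the structure over a slice.** After a switch at an element of $A$ we are in the standing setup, with $A=A'\cup\{a''\}$, where $A'$ spans the linear hyperplane $H\not\ni a''$. Put $B'=\pi B$. Since $v=y$, $B=D\cup(D+w)$, and every $b'\in B'$ comes from exactly two elements $b,b+w$ of $B$. They have the same restriction to $H$, since $w\perp H$, and by (2) their values at $a''$ are $0,1$ in some order. Hence
$$\begin{gathered}\mathbb R^d=H\oplus\mathbb Ra'',\quad A=A'\cup\{a''\},\ \text{ and the functionals }\langle\cdot,b\rangle,\ b\in B,\text{ are exactly those whose}\\ \text{restriction to }H\text{ is }\langle\cdot,b'\rangle\text{ for some }b'\in B'\text{ and whose value at }a''\text{ is an arbitrary element of }\{0,1\}.\end{gathered}\tag{13}$$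
Moreover $(A',B')$ is a pair in dimension $d-1$ containing zeros, with $|A'|=2^l+(k-1)$ and $|B'|=2^{k-1}(l+1)$, both larger than $t_{k-1}(d-1)$ by Section 5, and with $|A'||B'|=f_{k-1}(d-1)$.

**Step 4: induction on $k$ with $l$ fixed.** The claim is: if $(A,B)$ satisfies the hypotheses of Lemma 7 and $A$ is the family of size $2^l+k$, then some switch of $(A,B)$ at an element of $A$ is linearly equivalent to $S_{l,k}$. We first show that $(A',B')$ is, up to a switch at an element of $A'$, linearly equivalent to $S_{l,k-1}$.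

If $k=1$, then $(A',B')$ lives in dimension $l$ with $|B'|=l+1$ and $|A'|=2^l$. So $B'$ consists of $0$ and a basis. In the coordinates dual to this basis, $A'\subseteq\{0,1\}^l$, and by its size $A'=\{0,1\}^l$. This is $S_{l,0}$, and no switch is needed.

If $k\ge2$, then $l\ge k+1\ge3$ and $d-1=l+(k-1)\ge4$. If $d-1=4$, then $(l,k-1)=(3,1)$, and the sizes are $|A'|=2^3+1=9$ and $|B'|=2\cdot4=8$. Also $1\le k-1\le l-1$. So $(A',B')$ satisfies the hypotheses of Lemma 7 with $k-1$ in place of $k$, and $A'$ is the family of size $2^l+(k-1)$; by Step 2 it is the one sliced. The induction hypothesis gives the statement for $(A',B')$.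

**Step 5: property (13) survives a switch at $a_0\in A'$.** This lets us normalize $(A',B')$ inside $(A,B)$. Let $a_0\in A'\subset H$ and $g=a''-a_0$. Then $\mathbb R^d=H\oplus\mathbb Rg$ and $A-a_0=(A'-a_0)\cup\{g\}$. Take $b\in B$ with restriction $b'$ and value $\beta$ at $a''$. The sign $\varepsilon_b=1-2\langle a_0,b\rangle$ depends only on $b'$, as $a_0\in H$; write it $\varepsilon_{b'}$. The restriction of $\varepsilon_bb$ to $H$ is given by $\varepsilon_{b'}b'$, so on $(A',B')$ we see exactly the switch at $a_0$. The value of $\varepsilon_bb$ at $g$ is $\varepsilon_b(\beta-\langle a_0,b\rangle)$, which is $\beta$ if $\varepsilon_b=1$ and $-(\beta-1)=1-\beta$ if $\varepsilon_b=-1$. As $\beta$ ranges over $\{0,1\}$ for each $b'$, so does this value. Hence (13) holds for the switched pair, with $g$ in place of $a''$.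

**Step 6: a composition of switches is a switch.** Let the first switch be at $a_0\in A$ and the second at $a_1-a_0\in A-a_0$, with $a_1\in A$. The translations add up to $A-a_1$. The second sign of $\varepsilon_bb$ is $1-2\langle a_1-a_0,\varepsilon_bb\rangle$. If $\varepsilon_b=1$, then $\langle a_0,b\rangle=0$, and the product of the two signs is $1-2\langle a_1,b\rangle$. If $\varepsilon_b=-1$, then $\langle a_0,b\rangle=1$, the second sign is $1+2(\langle a_1,b\rangle-1)=2\langle a_1,b\rangle-1$, and the product of the two signs is again $1-2\langle a_1,b\rangle$. So the composition is the switch at $a_1$.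

**Step 7: assembling.** By Step 4 there is $a_0\in A'$ such that the switch of $(A',B')$ at $a_0$ is linearly equivalent to $S_{l,k-1}$. Switch $(A,B)$ at $a_0$; by Step 5, (13) persists with $g$ in place of $a''$. Change coordinates by the invertible linear map that sends $H$ to $\mathbb R^{d-1}\times\{0\}$ by the equivalence of the switched $(A',B')$ with $S_{l,k-1}$, and sends $g$ to $e_d=e_{l+k}$. The first family becomes
$$(\{0,1\}^l\times\{0\}^k)\cup\{e_{l+1},\dots,e_{l+k-1}\}\cup\{e_{l+k}\}.$$
By (13), the second family, transformed by the inverse transpose, consists of all vectors whose first $d-1$ coordinates lie in $\{0,e_1,\dots,e_l\}\times\{0,1\}^{k-1}$ and whose last coordinate is $0$ or $1$; that is, it is $\{0,e_1,\dots,e_l\}\times\{0,1\}^k$. This is $S_{l,k}$. By Step 6, the switch of Step 3 and the switch at $a_0$ compose to one switch of the original pair at an element of $A$. This proves the claim of Step 4. For $d\ge5$ it is the assertion (c), and the sizes are those of $S_{l,k}$. $\blacksquare$
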